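\title{Even-hole-free graphs of large treewidth whose $K_4$-free induced subgraphs have bounded treewidth}

\begin{abstract}
For every $s\ge 4$ we construct even-hole-free graphs with no $K_{s+1}$ and with arbitrarily large treewidth in which every $K_s$-free induced subgraph has treewidth at most $36(s-1)-1$. The case $s=4$ answers a question posed in a paper of Hajebi in the negative: for $t\ge 108$, an even-hole-free graph of large treewidth need not contain an induced subgraph of treewidth $t$ that is complete or $K_4$-free. The graphs are built from layers, each of which is a path. Holes are odd because every hole can be pushed up one layer without changing its parity. The $K_s$-free induced subgraphs have small treewidth because they miss almost all vertices of suitable top-to-bottom separators.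
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and have no loops and no parallel edges. A \emph{tree-decomposition} of a graph $G$ consists of a tree $T$ and a nonempty subtree $T_v$ of $T$ for every vertex $v$ of $G$, such that $T_u$ and $T_v$ share a node whenever $u$ and $v$ are adjacent. The \emph{bag} of a node $a$ of $T$ is the set of vertices $v$ with $a\in T_v$. Thus every edge of $G$ lies in a bag, and the nodes whose bags contain a given vertex form a subtree. The \emph{treewidth} $\mathrm{tw}(G)$ is the smallest integer $w\ge 1$ such that $G$ has a tree-decomposition whose bags have at most $w+1$ vertices. A graph of small treewidth can be cut recursively into pieces along small sets of vertices, the bags. We use two elementary facts.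
\begin{itemize}
\item[(T1)] \emph{For every vertex $v$, $\mathrm{tw}(G)-1\le \mathrm{tw}(G-v)\le \mathrm{tw}(G)$.} Indeed, one can delete $v$ from all bags, or add it to all bags.
\item[(T2)] \emph{If $G$ has $\ell$ disjoint vertex sets, each inducing a connected subgraph and any two joined by an edge, then $\mathrm{tw}(G)\ge \ell-1$.} In a tree-decomposition, the union of the subtrees $T_v$ over one such set is a subtree, and the $\ell$ subtrees obtained in this way pairwise intersect. Root $T$ and consider the top node of each of them; the deepest of these top nodes lies in all $\ell$ subtrees, so its bag has at least $\ell$ vertices.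
\end{itemize}
In particular the complete graph $K_{t+1}$ has treewidth $t$ for $t\ge1$.

A \emph{hole} is an induced cycle of length at least four, and it is \emph{even} if it has an even number of vertices. A graph is \emph{even-hole-free} if it has no even hole, and \emph{$K_s$-free} if it has no $s$ pairwise adjacent vertices. The following question is posed in~\cite{Hajebi}.

\begin{quote}
\textbf{Question.} Is it true that for every integer $t\ge 1$ there is $c=c(t)$ such that every even-hole-free graph $G$ with $\mathrm{tw}(G)\ge c$ has an induced subgraph of treewidth $t$ that is either complete or $K_4$-free?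
\end{quote}

The question asks what can force an even-hole-free graph to have large treewidth. A large clique can, and complete graphs must be allowed as an outcome, because they are even-hole-free and their $K_4$-free induced subgraphs have at most three vertices. For graphs with no holes at all, cliques are the only cause: it is a textbook fact that such graphs have a tree-decomposition whose bags are cliques. Once odd holes are allowed, the question is whether the remaining causes can always be found in a sparse part of the graph.

By (T1), deleting vertices one at a time takes the treewidth through every smaller value, so ``of treewidth $t$'' may be replaced by ``of treewidth at least $t$''. This settles two easy cases. A $K_4$-free graph of treewidth at least $t$ has the required induced subgraph. And for $t\le 3$ the value $c(t)=t$ works for all graphs, since a graph that is not $K_4$-free contains $K_{t+1}$. So the first interesting case is a graph with many copies of $K_4$ but no $K_5$. Here a positive answer is a reasonable guess: treewidth is a global quantity and a copy of $K_4$ is a local one, so one hopes to destroy every $K_4$ by deleting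 vertices while the large-scale structure survives. The guess is wrong.

\begin{theorem}\label{thm:main}
Let $s\ge 4$. There are graphs $G_1,G_2,\dots$ such that for every $\ell\ge 1$:
\begin{enumerate}
\item[(1)] $G_\ell$ is even-hole-free;
\item[(2)] $G_\ell$ is $K_{s+1}$-free;
\item[(3)] $\mathrm{tw}(G_\ell)\ge \ell-1$;
\item[(4)] every $K_s$-free induced subgraph of $G_\ell$ has treewidth at most $36(s-1)-1$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
Let $s\ge4$ and $t\ge 36(s-1)$. There are even-hole-free, $K_{s+1}$-free graphs of arbitrarily large treewidth with no induced subgraph of treewidth $t$ that is complete or $K_s$-free. In particular, $c(t)$ does not exist for any $t\ge 108$, and the counterexamples can be taken $K_5$-free.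
\end{corollary}

\begin{proof}
Take the graphs $G_\ell$ of Theorem~\ref{thm:main}. By (2) a complete induced subgraph has at most $s$ vertices, hence treewidth at most $s-1<t$. By (4) a $K_s$-free induced subgraph has treewidth less than $t$. For $s=4$ we have $36(s-1)=108$.
\end{proof}

Since $K_4$-free graphs are never counterexamples to the Question, ``$K_5$-free'' cannot be improved. We have not tried to optimize the constant $36$.

\paragraph{Outline.}
The graph $G_\ell$ consists of $\ell$ paths, the layers, which we picture as horizontal and stacked from top to bottom. Every vertex has neighbors in all lower layers, so (T2) gives (3). The neighbors of a vertex in higher layers form a clique of size at most $s-2$, which gives (2). Each vertex $u$ controls a short segment of the next layer, its zone, and the whole construction is specified by two tables that describe a zone (Section~\ref{sec:construction}). The tables serve two purposes, both visible in the small computations of Section~\ref{sec:small}. First, their parities are arranged so that a hole can be pushed from the lowest layer it meets into the layer above, keeping its parity; this proves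 (1) by induction (Sections~\ref{sec:gap} and~\ref{sec:holes}). Second, they plant copies of $K_s$ so densely that from any vertex one can descend through the layers, one vertex per layer, while meeting a given $K_s$-free subgraph at most $s-2$ times. Such descents are separators, and they yield the tree-decomposition required for (4) (Section~\ref{sec:treewidth}).

\section{The construction}\label{sec:construction}

Fix $s\ge4$ and put $d=s-2\ge2$. We write $u\sim v$ for adjacency, $N(v)$ for the set of neighbors of $v$, and $N[v]=N(v)\cup\{v\}$.

We define disjoint paths $L_1,L_2,\dots$, the \emph{layers}, each ordered from left to right; for vertices of one layer, $p<p'$ means that $p$ is to the left of $p'$. A vertex is \emph{above} $L_k$ if it lies in $L_1\cup\dots\cup L_{k-1}$. For each $v\in L_k$ we also define a set $U(v)$ of vertices above $L_k$, its \emph{upper neighbors}, and we put $U[v]=U(v)\cup\{v\}$. The graph $G_\ell$ has vertex set $L_1\cup\dots\cup L_\ell$, and its edges are the edges of the layers and the pairs $vx$ with $x\in U(v)$. So each layer is an induced path, and $G_k$ is an induced subgraph of $G_\ell$ for $k\le \ell$. We maintain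 the following invariant:
\begin{equation}\label{eq:inv}
U(v)\text{ is a clique and } |U(v)|\le d .
\end{equation}
Then $U[v]$ is a clique as well. We call $v$ \emph{saturated} if $|U(v)|=d$ and \emph{unsaturated} otherwise.

Let $L_1=\{r\}$ and $U(r)=\emptyset$. Suppose that $L_k=u_1u_2\cdots u_n$ is defined. For each $u\in L_k$ take a path $Z(u)=z_0z_1\cdots z_\zeta$, the \emph{zone} of $u$, where $\zeta=\zeta(u)$ is $16$ if $u$ is unsaturated and $18$ if $u$ is saturated. The layer $L_{k+1}$ is obtained from $Z(u_1),\dots,Z(u_n)$ by identifying, for each $i<n$, the last two vertices of $Z(u_i)$ with the first two vertices of $Z(u_{i+1})$. These two vertices are denoted $q_i<q_i'$ and are called \emph{overlap} vertices. All other vertices are \emph{private}; a private vertex lies in exactly one zone. The private vertices of $Z(u)$ form a subpath $Z^\circ(u)$, and $L_{k+1}$ reads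
\begin{equation}\label{eq:order}
Z^\circ(u_1)<q_1<q_1'<Z^\circ(u_2)<q_2<q_2'<\dots<q_{n-1}<q_{n-1}'<Z^\circ(u_n).
\end{equation}

The upper neighbors of the vertices of $Z(u)$ are given by Table~\ref{tab:zones}. There $X=U(u)$, and if $u$ is saturated we fix a partition of $X$ into two nonempty sets $Y_1,Y_2$, which is possible because $d\ge2$. The two prescriptions for an overlap vertex agree: $U(q_i)=U(q_i')=\{u_i,u_{i+1}\}$. Every other set $U(z_i)$ is a subset of the clique $U[u]$, and it equals $U[u]$ only when $|U[u]|\le d$: for saturated $u$ no column is marked in all of the rows $u,Y_1,Y_2$. Since also $2\le d$, the invariant~\eqref{eq:inv} is preserved.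

\begin{table}[ht]
\centering
\small
\setlength{\arraycolsep}{3pt}
$\begin{array}{c|*{17}{c}}
i&0&1&2&3&4&5&6&7&8&9&10&11&12&13&14&15&16\\ \hline
u^-&\bullet&\bullet&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot\\
u&\bullet&\bullet&\bullet&\bullet&\bullet&\bullet&\bullet&\bullet&\cdot&\cdot&\cdot&\cdot&\bullet&\bullet&\bullet&\bullet&\bullet\\
X&\cdot&\cdot&\cdot&\cdot&\cdot&\bullet&\bullet&\cdot&\cdot&\bullet&\bullet&\cdot&\cdot&\bullet&\cdot&\cdot&\cdot\\
u^+&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\bullet&\bullet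
\end{array}$

\bigskip
$\begin{array}{c|*{19}{c}}
i&0&1&2&3&4&5&6&7&8&9&10&11&12&13&14&15&16&17&18\\ \hline
u^-&\bullet&\bullet&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot\\
u&\bullet&\bullet&\cdot&\cdot&\cdot&\cdot&\bullet&\bullet&\bullet&\bullet&\bullet&\bullet&\bullet&\cdot&\cdot&\cdot&\cdot&\bullet&\bullet\\
Y_1&\cdot&\cdot&\cdot&\bullet&\bullet&\cdot&\cdot&\cdot&\cdot&\bullet&\cdot&\cdot&\cdot&\cdot&\bullet&\bullet&\cdot&\cdot&\cdot\\
Y_2&\cdot&\cdot&\cdot&\bullet&\bullet&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\bullet&\cdot&\cdot&\bullet&\bullet&\cdot&\cdot&\cdot\\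
u^+&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot&\bullet&\bullet
\end{array}$
\caption{The zone $Z(u)=z_0\cdots z_\zeta$ of an unsaturated vertex $u$ (top) and of a saturated vertex $u$ (bottom). The set $U(z_i)$ is the union of the rows marked $\bullet$ in column $i$. Here $X=U(u)=Y_1\cup Y_2$, and $u^-,u^+$ are the left and right neighbors of $u$ in its layer; if one of them does not exist, its row is ignored and the two corresponding vertices are private.}
\label{tab:zones}
\end{table}

Three pairs of consecutive vertices of $Z(u)$ will be used to produce cliques: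
\begin{itemize}
\item the \emph{reset pair}, both with upper neighbors $\{u\}$: $z_2,z_3$ if $u$ is unsaturated, $z_6,z_7$ if $u$ is saturated;
\item the \emph{keep pair}, both with upper neighbors $U(u)$: $z_9,z_{10}$ if $u$ is unsaturated, $z_3,z_4$ if $u$ is saturated;
\item the \emph{extend pair}, both with upper neighbors $U[u]$: $z_5,z_6$, for unsaturated $u$ only.
\end{itemize}
The remaining columns are there to correct parities. The next lemma lists everything that the proof of even-hole-freeness needs from the tables. Distances are measured along the layer.

\begin{lemma}\label{lem:zones}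
Let $u\in L_k$.
\begin{itemize}
\item[(Z1)] $N(u)\cap L_{k+1}\subseteq Z(u)$, and the first two and the last two vertices of $Z(u)$ are adjacent to $u$. In particular a vertex of $Z(u)$ that is not adjacent to $u$ is private.
\item[(Z2)] $U(p)\subseteq U[u]$ for every $p\in Z^\circ(u)$, and every member of $U[u]$ has a neighbor in $Z^\circ(u)$.
\item[(Z3)] If $x$ is above $L_k$, then the neighbors of $x$ in $L_{k+1}$ are private vertices of zones $Z(v)$ with $v\in N(x)\cap L_k$, and each such zone contains at least one of them.
\item[(Z4)] $\zeta(u)$ is even.
\item[(Z5)] All members of $U(u)$ have the same first neighbor in $Z(u)$, at odd distance from the first vertex of $Z(u)$, and the same last neighbor, at odd distance from the last vertex of $Z(u)$.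
\item[(Z6)] For $x\in U[u]$, consecutive neighbors of $x$ in $Z(u)$ are at odd distance.
\item[(Z7)] Let $x,y\in U[u]$ be distinct and let $p\neq p'$ be vertices of $Z(u)$ with $p\sim x$ and $p'\sim y$. If these are the only edges between $\{x,y\}$ and the subpath from $p$ to $p'$, then $p$ and $p'$ are at even distance.
\item[(Z8)] If $v,v'$ are consecutive in a layer, then $U(v)\subseteq U(v')$ or $U(v')\subseteq U(v)$.
\item[(Z9)] $|N(u)\cap L_m|\ge 4$ for every $m>k$.
\end{itemize}
\end{lemma}

\begin{proof}
(Z2) The inclusion is the definition. A private neighbor is $z_7$ for $u$ itself in both tables, and $z_5$ (unsaturated) or $z_3$ (saturated) for members of $U(u)$.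

(Z1) A private vertex of $Z(v)$ with $v\ne u$ has its upper neighbors in $U[v]$, which meets $L_k$ only in $v$. An overlap vertex adjacent to $u$ lies in $Z(u)$. The second statement is in the row of $u$, and overlap vertices of $Z(u)$ are among its first two and last two vertices.

(Z3) Overlap vertices of $L_{k+1}$ have their upper neighbors in $L_k$. A private neighbor of $x$ in $Z(v)$ forces $x\in U[v]$, hence $x\in U(v)$. Conversely, if $v\in N(x)\cap L_k$ then $x\in U(v)$, and (Z2) applies.

(Z4) We have $\zeta(u)\in\{16,18\}$.

(Z5) The first and last neighbors are $z_5,z_{13}$ with $\zeta=16$, or $z_3,z_{15}$ with $\zeta=18$. The distances are $5$ and $3$, or $3$ and $3$.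

(Z6) In the unsaturated table the distances between consecutive marks are $1$ and $5$ in row $u$, and $1,3,1,3$ in row $X$. In the saturated table they are $1$ and $5$ in row $u$, then $1,5,5,1$ in row $Y_1$, and $1,7,3,1$ in row $Y_2$.

(Z7) Look only at the rows of $x$ and $y$. The columns of $p$ and $p'$ are marked in different single rows, and no column between them is marked. This is impossible if $x$ and $y$ are in the same row. For rows $u,X$ the pairs of columns are $(7,9)$ and $(10,12)$. For rows $u,Y_i$ they are $(1,3),(4,6),(12,14),(15,17)$. For rows $Y_1,Y_2$ the only pair is $(9,11)$. The distance is always $2$.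

(Z8) Two consecutive vertices lie in a common zone, and in both tables every step from a column to the next one only adds marks or only removes marks.

(Z9) For $m=k+1$ this is (Z1). For $m>k$, (Z3) gives a private neighbor of $u$ in the zone of each vertex of $N(u)\cap L_m$, and these are distinct, so $|N(u)\cap L_{m+1}|\ge |N(u)\cap L_m|$.
\end{proof}

The tables are not symmetric under left-right reversal, but the invariant~\eqref{eq:inv}, the order~\eqref{eq:order}, the rule $U(q_i)=U(q_i')=\{u_i,u_{i+1}\}$ and (Z1)--(Z9) are; reversal exchanges the roles of the vertices $q_i$ and $q_i'$. An argument that uses only these facts therefore also proves its mirror image, and this is the meaning of ``by symmetry'' below.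

\begin{proof}[Proof of Theorem~\ref{thm:main}, parts (2) and (3)]
Let $C$ be a clique of $G_\ell$ and let $L_k$ be the lowest layer that it meets. At most two vertices of $C$ lie on the induced path $L_k$, and all others lie in $U(p)$ for any $p\in C\cap L_k$. So $|C|\le d+2=s$. The layers $L_1,\dots,L_\ell$ are disjoint and connected, and any two are joined by an edge by (Z9). So $\mathrm{tw}(G_\ell)\ge\ell-1$ by (T2).
\end{proof}

\begin{remark}[the role of $s\ge4$]\label{rem:split}
The inequality $d\ge 2$ is needed for the overlap vertices, which have two upper neighbors, and for the partition $X=Y_1\cup Y_2$. The partition is not an accident of the table: the properties above force $u$ and each $x\in U(u)$ to have a common neighbor in $Z(u)$. Suppose they have none. List the vertices of $Z(u)$ adjacent to $u$ or to $x$ and group them into maximal runs adjacent to the same one of the two. By (Z1) the first and last runs belong to $u$, so the number of runs is odd, and by (Z2) it is at least three. The distance from the end of a run to the start of the next is even by (Z7). Hence the distance between the two ends of a run is odd, by (Z6) for the middle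 runs and by (Z5) for the first and last. Then $\zeta(u)$ is odd, contrary to (Z4). For saturated $u$ no vertex may be adjacent to all of $U[u]$, so the members of $X$ must get their common neighbors with $u$ in at least two installments.
\end{remark}

\section{Three small computations}\label{sec:small}

\begin{example}[holes inside one zone]\label{ex:local}
Let $u$ be unsaturated and $x\in U(u)$. The holes formed by $Z(u)$ and $\{u,x\}$ are $uz_7\cdots z_{12}$ of length $7$, then $xz_6\cdots z_9$ and $xz_{10}\cdots z_{13}$ of length $5$, and $uz_7z_8z_9x$ and $xz_{10}z_{11}z_{12}u$ of length $5$. The first three are odd because of (Z6), the last two because of (Z7).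
\end{example}

\begin{example}[holes that cross zones]\label{ex:shadow}
Write $L_2=Z(r)=v_0\cdots v_{16}$. The root $r$ is adjacent to $v_0,\dots,v_7$ and $v_{12},\dots,v_{16}$, all $v_i$ are unsaturated, and the zone $Z(v_i)$ starts at position $15i$ of $L_3$ if we count from $0$. The neighbors of $r$ in $L_3$ are the vertices $z_5,z_6,z_9,z_{10},z_{13}$ of the zones $Z(v_i)$ with $v_i\sim r$. The last neighbor of $r$ in $Z(v_0)$ is at position $13$ and the first in $Z(v_1)$ is at position $15+5=20$. The eight vertices from position $13$ to position $20$ form with $r$ a hole of length $9$. Replace this path by the vertices whose zones it visits, and the hole becomes the triangle $rv_0v_1$. In the same way, the last neighbor of $r$ in $Z(v_7)$ is at position $105+13=118$ and the first in $Z(v_{12})$ is at position $180+5=185$; this gives a hole of length $68+1=69$, which becomes the hole $rv_7\cdots v_{12}$ of length $7$. The parity survives for a simple reason. Moving from one zone to the next advances the position by the odd number $\zeta-1$, just as one edge of the upper layer does, and (Z5) controls the two ends. The first computation also shows that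 the induction must include triangles.
\end{example}

\begin{example}[descending past a $K_4$-free set]\label{ex:chain}
Let $s=4$, so $d=2$. Let $V'$ be a set of vertices containing no $K_4$, and let $u\in V'$. We descend from $u$, always moving to a vertex of the zone of the current vertex. Both vertices of the reset pair of $u$ have upper neighbors $\{u\}$. If one of them is outside $V'$, move to it; its keep pair again has upper neighbors $\{u\}$, and we are in the same situation one layer lower. If at some time both vertices of the current pair are in $V'$, move to one of them, say $y$. It is unsaturated, and its extend pair has upper neighbors $\{u,y\}$. This pair forms a $K_4$ with $u$ and $y$, so one of its vertices is outside $V'$; move there. From now on every keep pair forms a $K_4$ with $u$ and $y$, so we can always move outside $V'$. However many layers there are, the descent meets $V'$ in at most two vertices.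
\end{example}

\section{Closed neighborhoods separate the lower layers}\label{sec:gap}

A hole may visit its lowest layer several times. When each visit is pushed up as in Example~\ref{ex:shadow}, the new paths could collide with each other or with the rest of the hole. The dangerous case is that of two visits on either side of one vertex $x$ of the hole. The rest of the hole is then a path that avoids $N[x]$, and the next lemma says that such a path must go around all neighbors of $x$ in the layer.

\begin{lemma}\label{lem:gap}
Let $x\in L_h$ and $j>h$. Let $v<w$ be vertices of $L_j\setminus N(x)$ with a neighbor of $x$ between them. If $v$ and $w$ lie in the same component of $G_j-N[x]$, then all neighbors of $x$ in $L_j$ lie between $v$ and $w$.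
\end{lemma}

\begin{proof}
For $j>h$, a \emph{gap} of $L_j$ is a component of $L_j- N(x)$. It is \emph{outer} if it is to the left or to the right of all neighbors of $x$ in $L_j$, and \emph{inner} otherwise. By induction on $j\ge h$ we construct a partition of $V(G_j)\setminus N[x]$ into classes, one of which is called $E$ and may be empty, such that
\begin{itemize}
\item[(a)] no edge joins two distinct classes;
\item[(b)] if $j>h$, then each gap of $L_j$ lies in one class, outer gaps lie in $E$, and distinct inner gaps lie in distinct classes other than $E$.
\end{itemize}
This proves the lemma. By (a), $v$ and $w$ are in the same class. They are in distinct gaps, so by (b) both gaps are outer, one on each side.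

For $j=h$ let $E$ be the only class. To pass from $j$ to $j+1$ we add each gap of $L_{j+1}$ to an old class or make it a new class. Distinct gaps of $L_{j+1}$ are not adjacent, so (a) is preserved provided that $U(p)\setminus N[x]$ lies in the class of $p$ for every vertex $p$ of a gap.

Let $j=h$. Add the outer gaps to $E$. A vertex $p$ of an inner gap lies between two neighbors of $x$, hence in $Z(x)$, and it is private by (Z1). So $U(p)\subseteq U[x]\subseteq N[x]$, and each inner gap can be made a new class.

Let $j>h$, let $L_j=u_1\cdots u_n$, and let $i_1<\dots<i_m$ be the indices of the neighbors of $x$ in $L_j$. By (Z3) the neighbors of $x$ in $L_{j+1}$ lie in the sets $Z^\circ(u_{i_c})$, at least one in each. Each $U[u_{i_c}]$ is a clique containing $x$, so $U[u_{i_c}]\subseteq N[x]$. For $p\in L_{j+1}$, the set $U(p)$ is contained in the union of the cliques $U[u_i]$ over the one or two zones $Z(u_i)$ containing $p$. Finally, if $u_i\not\sim x$, then $U[u_i]\setminus N[x]$ lies in the class of $u_i$ by (a). There are three kinds of gaps in $L_{j+1}$.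

(i) \emph{An inner gap between two neighbors of $x$ in the same set $Z^\circ(u_{i_c})$.} Its vertices $p$ lie in $Z^\circ(u_{i_c})$, so $U(p)\subseteq N[x]$. Make it a new class.

(ii) \emph{The gap between the last neighbor of $x$ in $Z(u_{i_c})$ and the first in $Z(u_{i_{c+1}})$.} By~\eqref{eq:order} its vertices $p$ lie only in zones $Z(u_i)$ with $i_c\le i\le i_{c+1}$. If $i_{c+1}=i_c+1$, then $U(p)\subseteq N[x]$, and we make the gap a new class. Otherwise the vertices $u_i$ with $i_c<i<i_{c+1}$ form an inner gap of $L_j$, which lies in a class $\Gamma\ne E$. Then $U(p)\setminus N[x]\subseteq\Gamma$, and we add the gap to $\Gamma$. Different values of $c$ give different classes $\Gamma$ by (b).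

(iii) \emph{An outer gap.} A vertex $p$ of the left outer gap lies only in zones $Z(u_i)$ with $i\le i_1$, and the vertices $u_i$ with $i<i_1$ are in the left outer gap of $L_j$, hence in $E$. So $U(p)\setminus N[x]\subseteq E$, and we add the gap to $E$. The right outer gap is treated by symmetry.

Now (a) and (b) hold for $j+1$.
\end{proof}

We use the lemma in the following form, which combines it with the fact that $x$ has many neighbors in each lower layer.

\begin{corollary}\label{cor:gap}
Let $x$ be above $L_{j-1}$, and let $v<w$ be vertices of $L_j\setminus N(x)$ with a neighbor of $x$ between them. If all vertices strictly between $v$ and $w$ lie in the union of two zones, then $v$ and $w$ are in different components of $G_j-N[x]$.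
\end{corollary}

\begin{proof}
Otherwise, by Lemma~\ref{lem:gap}, all neighbors of $x$ in $L_j$ lie in $Z(u)\cup Z(u')$ for some $u,u'\in L_{j-1}$. By (Z3) the zone of every vertex of $N(x)\cap L_{j-1}$ contains a private neighbor of $x$, so $N(x)\cap L_{j-1}\subseteq\{u,u'\}$. This contradicts (Z9).
\end{proof}

\section{All induced cycles are odd}\label{sec:holes}

We prove by induction on $j$ that every induced cycle of $G_j$, triangles included, is odd. This is part (1) of Theorem~\ref{thm:main}. The graph $G_1$ has no cycles. Let $j\ge2$ and assume that all induced cycles of $G_{j-1}$ are odd. It suffices to consider an induced cycle $H$ of $G_j$ of length at least four that meets $L_j$. Write $L_{j-1}=u_1\cdots u_n$ and $L_j=p_1p_2\cdots$; the zones $Z(u_i)$ and the vertices $q_i,q_i'$ are those of $L_j$. We also write $H$ for its vertex set. Since $H$ is induced, two vertices of $H$ that are adjacent in $G_j$ are consecutive on $H$.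

\subsection*{Pieces}

A \emph{piece} is a component $P=p_a\cdots p_b$ of the subgraph induced on $H\cap L_j$. In $G_j$ the neighbors of $p_i$ are $p_{i-1},p_{i+1}$ and $U(p_i)$. If $a=b$, both neighbors of $p_a$ on $H$ lie in the clique $U(p_a)$, which makes $H$ a triangle. So $a<b$, and there are vertices $x,y$ of $H$ above $L_j$ with
\begin{equation}\label{eq:star}
U(p_a)\cap H=\{x\},\qquad U(p_b)\cap H=\{y\},\qquad U(p_i)\cap H=\emptyset\quad (a<i<b).
\end{equation}
The piece $P$ is \emph{local} if $P\subseteq Z(u)$ and $x,y\in U[u]$ for some $u\in L_{j-1}$. This is the situation of Example~\ref{ex:local}. Since $U[u]$ is a clique, $x=y$ or $x\sim y$, and so $H=P\cup\{x,y\}$. If $x=y$, then $p_a,p_b$ are consecutive neighbors of $x$ by~\eqref{eq:star}, so $b-a$ is odd by (Z6) and $|H|=b-a+2$ is odd. If $x\ne y$, then $b-a$ is even by~\eqref{eq:star} and (Z7), and $|H|=b-a+3$ is odd.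

\emph{From now on we assume that no piece is local.} Then the ends of a piece can only be in very few places.

\begin{lemma}\label{lem:ends}
For every piece $P$ there are indices $\lambda<\rho$ and $\varepsilon,\delta\in\{0,1\}$ such that:
\begin{itemize}
\item either $\varepsilon=0$, $x=u_\lambda$ and $p_a=q_\lambda'$ is the last vertex of $Z(u_\lambda)$, or $\varepsilon=1$, $x\in U(u_\lambda)$ and $p_a\in Z^\circ(u_\lambda)$ is the last neighbor of $x$ in $Z(u_\lambda)$;
\item either $\delta=0$, $y=u_\rho$ and $p_b=q_{\rho-1}$ is the first vertex of $Z(u_\rho)$, or $\delta=1$, $y\in U(u_\rho)$ and $p_b\in Z^\circ(u_\rho)$ is the first neighbor of $y$ in $Z(u_\rho)$.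
\end{itemize}
If $\varepsilon=\delta=0$, then $\rho\ge\lambda+2$. In all cases $p_a\le q'_\lambda$ and $q_{\rho-1}\le p_b$.
\end{lemma}

Note that $\varepsilon=0$ exactly when $x\in L_{j-1}$, and $\delta=0$ exactly when $y\in L_{j-1}$.

\begin{proof}
Suppose first that $x=u_\lambda\in L_{j-1}$. Then $p_a\in Z(u_\lambda)$ by (Z1). Suppose that $p_a$ is not the last vertex of $Z(u_\lambda)$. That last vertex is adjacent to $x$ by (Z1), so by~\eqref{eq:star} it is not an interior vertex of $P$, and hence $P\subseteq Z(u_\lambda)$. If $p_b\sim x$, then $y=x$. If not, $p_b$ is private by (Z1), and $y\in U[u_\lambda]$ by (Z2). In both cases $P$ is local, a contradiction. So $p_a$ is the last vertex of $Z(u_\lambda)$, and since $p_{a+1}$ exists, $\lambda<n$ and $p_a=q'_\lambda$.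

Suppose next that $x$ is above $L_{j-1}$. By (Z3), $p_a\in Z^\circ(u_\lambda)$ for some $\lambda$ with $x\in U(u_\lambda)$. Suppose that $x$ has a neighbor $p>p_a$ in $Z(u_\lambda)$; it is private by (Z3). By~\eqref{eq:star} it is not an interior vertex of $P$, so $p_b\le p$ and $P\subseteq Z^\circ(u_\lambda)$. Then $y\in U[u_\lambda]$ by (Z2) and $P$ is local, a contradiction. The statement about the right end follows by symmetry.

It remains to compare $\lambda$ and $\rho$, using $p_a<p_b$ and~\eqref{eq:order}. If $\varepsilon=\delta=0$, then $q'_\lambda<q_{\rho-1}$ gives $\rho-1>\lambda$. If $\varepsilon=1$ and $\delta=0$, then $Z^\circ(u_\lambda)$ has a vertex to the left of $q_{\rho-1}$, so $\lambda\le\rho-1$. If $\varepsilon=0$ and $\delta=1$, then $Z^\circ(u_\rho)$ has a vertex to the right of $q'_\lambda$, so $\rho\ge\lambda+1$. If $\varepsilon=\delta=1$, then $\lambda\le\rho$, and $\lambda=\rho$ would make $P$ local. The last sentence holds because $q'_\lambda$ is the last vertex of $Z(u_\lambda)\ni p_a$ and $q_{\rho-1}$ is the first vertex of $Z(u_\rho)\ni p_b$.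
\end{proof}

\subsection*{Shadows}

The \emph{shadow} of $P$ is the subpath $\Sigma(P)=u_{\lambda+1-\varepsilon}\cdots u_{\rho-1+\delta}$ of $L_{j-1}$. It consists of the vertices $u_i$ with $\lambda<i<\rho$, together with $u_\lambda$ if $\varepsilon=1$ and $u_\rho$ if $\delta=1$; see Figure~\ref{fig:shadow}. It has $\rho-\lambda-1+\varepsilon+\delta\ge1$ vertices by Lemma~\ref{lem:ends}. Its first vertex is adjacent to $x$: it is $u_{\lambda+1}\sim u_\lambda=x$ if $\varepsilon=0$, and it is $u_\lambda$ with $x\in U(u_\lambda)$ if $\varepsilon=1$. By symmetry its last vertex is adjacent to $y$. We write $\min\Sigma(P)=\lambda+1-\varepsilon$ and $\max\Sigma(P)=\rho-1+\delta$ for its first and last index.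

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.92]
\draw (0,0)--(12,0);
\draw (0.3,1.6)--(11.7,1.6);
\foreach \a/\b in {1.5/2.8,1.5/3.2,4.5/2.8,4.5/3.2,4.5/5.8,4.5/6.2,7.5/5.8,7.5/6.2,7.5/8.8,7.5/9.2,10.5/9.2}
  \draw[gray] (\a,1.6)--(\b,0);
\draw[line width=1.5pt] (2.6,3)--(2,0)--(8.8,0)--(10.5,1.6);
\draw[line width=1.5pt,dashed] (2.6,3)--(1.5,1.6)--(10.5,1.6);
\foreach \a in {2,2.8,3.2,5.8,6.2,8.8,9.2} \fill (\a,0) circle (2pt);
\foreach \a in {1.5,4.5,7.5,10.5} \fill (\a,1.6) circle (2.5pt);
\fill (2.6,3) circle (2.5pt);
\node[right] at (2.7,3) {$x$};
\node[above left] at (1.5,1.6) {$u_\lambda$};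
\node[above] at (4.5,1.65) {$u_{\lambda+1}$};
\node[above] at (7.5,1.65) {$u_{\lambda+2}$};
\node[above] at (10.5,1.65) {$u_\rho=y$};
\node[below] at (2,0) {$p_a$};
\node[below] at (2.75,0) {$q_\lambda$};
\node[below] at (3.3,0) {$q'_\lambda$};
\node[below] at (8.5,0) {$p_b=q_{\rho-1}$};
\node[right] at (12,0) {$L_j$};
\node[right] at (11.7,1.6) {$L_{j-1}$};
\draw[|-|] (0,-0.8)--node[below]{$Z(u_\lambda)$}(3.2,-0.8);
\draw[|-|] (2.8,-1.0)--node[below]{$Z(u_{\lambda+1})$}(6.2,-1.0);
\draw[|-|] (5.8,-0.8)--node[below]{$Z(u_{\lambda+2})$}(9.2,-0.8);
\draw[|-|] (8.8,-1.0)--node[below]{$Z(u_\rho)$}(12,-1.0);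
\end{tikzpicture}
\caption{A part of a hole that enters the lowest layer $L_j$ from $x$, runs along the piece $p_a\cdots p_b$ and leaves to $y$ (solid), and its replacement through the shadow $u_\lambda u_{\lambda+1}u_{\lambda+2}$ in the layer above (dashed). Here $x$ is above $L_{j-1}$ and $y\in L_{j-1}$, so $\varepsilon=1$, $\delta=0$, and $\rho=\lambda+3$. Consecutive zones share two overlap vertices, each adjacent to both zone owners; other edges are omitted.}
\label{fig:shadow}
\end{figure}

\begin{lemma}\label{lem:parity}
The number of vertices of $P$ and the number of vertices of $\Sigma(P)$ have the same parity.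
\end{lemma}

\begin{proof}
Let $p_{f(i)}$ be the first vertex of $Z(u_i)$. Consecutive zones share two vertices, so $f(i+1)=f(i)+\zeta(u_i)-1$, and $f(\rho)-f(\lambda)\equiv\rho-\lambda\pmod 2$ by (Z4). The last vertex of $Z(u_\lambda)$ has index $f(\lambda)+\zeta(u_\lambda)\equiv f(\lambda)$. It equals $p_a$ if $\varepsilon=0$, and it is at odd distance from $p_a$ if $\varepsilon=1$, by (Z5). So $a\equiv f(\lambda)+\varepsilon$. The vertex $p_{f(\rho)}$ equals $p_b$ if $\delta=0$, and it is at odd distance from $p_b$ if $\delta=1$. So $b\equiv f(\rho)+\delta$. Hence $b-a+1\equiv\rho-\lambda-1+\varepsilon+\delta \pmod 2$.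
\end{proof}

Replacing each piece by its shadow therefore gives a closed walk in $G_{j-1}$ with the parity of $H$. To apply induction we must show that this walk is an induced cycle. There are three things to exclude: vertices of $H$ in a shadow or among its upper neighbors (Lemma~\ref{lem:avoid}), shadows that meet or are adjacent (Lemma~\ref{lem:apart}), and vertices of $H$ next to a shadow in $L_{j-1}$ (Lemma~\ref{lem:side}). The first is a direct consequence of~\eqref{eq:star}.

\begin{lemma}\label{lem:avoid}
Let $P$ be a piece.
\begin{itemize}
\item[(a)] If $\lambda<i<\rho$, then $U[u_i]\cap H=\emptyset$.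
\item[(b)] If $\varepsilon=1$, then $u_\lambda\notin H$ and $U(u_\lambda)\cap H=\{x\}$.
\item[(c)] If $\delta=1$, then $u_\rho\notin H$ and $U(u_\rho)\cap H=\{y\}$.
\end{itemize}
In particular $\Sigma(P)\cap H=\emptyset$.
\end{lemma}

\begin{proof}
(a) By (Z2) each $z\in U[u_i]$ has a neighbor $p\in Z^\circ(u_i)$. By~\eqref{eq:order} and Lemma~\ref{lem:ends}, $p_a\le q'_\lambda<p<q_{\rho-1}\le p_b$. So $p$ is an interior vertex of $P$, and $z\notin H$ by~\eqref{eq:star}.

(b) Here $p_a<q_\lambda\le q_{\rho-1}\le p_b$, so $q_\lambda\in P\setminus\{p_a\}$, and $q_\lambda\sim u_\lambda$. If $u_\lambda\in H$, then~\eqref{eq:star} gives $q_\lambda=p_b$ and $y=u_\lambda$. But if $p_b$ is an overlap vertex, then $\delta=0$ and $y=u_\rho\ne u_\lambda$. So $u_\lambda\notin H$. By (Z5) all members of $U(u_\lambda)$ are adjacent to $p_a$, the last neighbor of $x$ in $Z(u_\lambda)$. So $U(u_\lambda)\cap H\subseteq U(p_a)\cap H=\{x\}$. Part (c) follows by symmetry.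
\end{proof}

\begin{lemma}\label{lem:apart}
Let the piece $P$ be to the left of the piece $P'$. Then $\min\Sigma(P')\ge\max\Sigma(P)+2$.
\end{lemma}

\begin{proof}
Denote the data of $P'$ by primes. Since $P$ and $P'$ are distinct components, $a'\ge b+2$. We first note that $\lambda'\ge\rho$. If $\delta=\varepsilon'=0$, then $p_b=q_{\rho-1}$ and $p_{a'}=q'_{\lambda'}$, so $\lambda'\ge\rho-1$, and $\lambda'=\rho-1$ would give $a'=b+1$. If $\delta=1$, then $p_{a'}\in Z(u_{\lambda'})$ is to the right of a vertex of $Z^\circ(u_\rho)$. If $\delta=0$ and $\varepsilon'=1$, then $p_{a'}\in Z^\circ(u_{\lambda'})$ is to the right of $q_{\rho-1}$. In the last two cases $\lambda'\ge\rho$ by~\eqref{eq:order}.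

We have $\min\Sigma(P')-\max\Sigma(P)=\lambda'-\rho+2-\varepsilon'-\delta$, so we must show $\lambda'-\rho\ge\delta+\varepsilon'$. If $\delta+\varepsilon'=0$ this is done. If $\delta=0$ and $\varepsilon'=1$, then $u_\rho=y\in H$ and $u_{\lambda'}\notin H$ by Lemma~\ref{lem:avoid}, so $\lambda'\neq\rho$. If $\delta=1$ and $\varepsilon'=0$, then $u_\rho\notin H$ and $u_{\lambda'}=x'\in H$, so again $\lambda'\ne\rho$.

Let $\delta=\varepsilon'=1$ and suppose that $\lambda'\in\{\rho,\rho+1\}$. One of the sets $U(u_\rho)$, $U(u_{\lambda'})$ contains the other by (Z8), and they meet $H$ in $\{y\}$ and $\{x'\}$ by Lemma~\ref{lem:avoid}. So $x'=y$, and the neighbors of $y$ on $H$ are $p_b$ and $p_{a'}$. Then $H-\{p_b,y,p_{a'}\}$ is a path in $G_j-N[y]$ that contains $p_{b-1}$ and $p_{a'+1}$. The vertices strictly between these two are $p_b,\dots,p_{a'}$; they include neighbors of $y$ and lie in $Z(u_\rho)\cup Z(u_{\lambda'})$. Since $y\in U(u_\rho)$ is above $L_{j-1}$, this contradicts Corollary~\ref{cor:gap}.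
\end{proof}

\begin{lemma}\label{lem:side}
Let $P$ be a piece. If $\varepsilon=1$ and $\lambda\ge2$, then $u_{\lambda-1}\notin H$. If $\delta=1$ and $\rho<n$, then $u_{\rho+1}\notin H$.
\end{lemma}

\begin{proof}
By symmetry we prove only the first statement. Suppose that $u_{\lambda-1}\in H$. We locate its two neighbors on $H$.

Let $g\in H\cap L_j$ be adjacent to $u_{\lambda-1}$. By~\eqref{eq:star}, $g$ is an end of a piece $P'$. If $g$ is the left end, then $x'=u_{\lambda-1}$, so $\varepsilon'=0$, $\lambda'=\lambda-1$ and $g=q'_{\lambda-1}<p_a$. Then $P'$ is to the left of $P$, and Lemma~\ref{lem:apart} gives $\max\Sigma(P')\le\min\Sigma(P)-2=\lambda-2$, while $\min\Sigma(P')=\lambda$. This is impossible since shadows are nonempty. So $g$ is the right end, $y'=u_{\lambda-1}$, $\delta'=0$, and $g=q_{\lambda-2}$; in particular $\lambda\ge3$.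

The neighbors of $u_{\lambda-1}$ in $L_{j-1}$ are $u_\lambda$, which is not in $H$ by Lemma~\ref{lem:avoid}, and $u_{\lambda-2}$ if $\lambda\geq 3$. So both neighbors of $u_{\lambda-1}$ on $H$ lie in $S\cup U(u_{\lambda-1})$, where $S=\{u_{\lambda-2},q_{\lambda-2}\}$ if $\lambda\ge3$ and $S=\emptyset$ if $\lambda=2$. These two neighbors are not adjacent, and $S$ and $U(u_{\lambda-1})$ are cliques. Hence $\lambda\ge3$, one of the two neighbors, $g$, lies in $S$, and the other, $g'$, satisfies $U(u_{\lambda-1})\cap H=\{g'\}$. One of $U(u_{\lambda-1})$, $U(u_\lambda)$ contains the other by (Z8), and $U(u_\lambda)\cap H=\{x\}$, so $g'=x$.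

Thus the neighbors of $x$ on $H$ are $u_{\lambda-1}$ and $p_a$, and $H-\{u_{\lambda-1},x,p_a\}$ is a path in $G_j-N[x]$ that contains $g$ and $p_{a+1}$. The overlap vertex $q_{\lambda-2}$ is not adjacent to $x$ by (Z3), since $x$ is above $L_{j-1}$, and it is equal or adjacent to $g$. So $q_{\lambda-2}$ and $p_{a+1}$ lie in the same component of $G_j-N[x]$. The vertices strictly between them include $p_a\sim x$ and lie in $Z(u_{\lambda-1})\cup Z(u_\lambda)$, because $q_{\lambda-2}$ is the first vertex of $Z(u_{\lambda-1})$. This contradicts Corollary~\ref{cor:gap}.
\end{proof}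

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (1)]
Let $H^*$ be the subgraph of $G_{j-1}$ induced on $H\setminus L_j$ together with all shadows. The shadows are disjoint from $H$ by Lemma~\ref{lem:avoid}, and they are pairwise disjoint and non-adjacent by Lemma~\ref{lem:apart}. We claim that for each piece $P$ the only edges between $\Sigma(P)$ and $H\setminus L_j$ are the edge from its first vertex to $x$ and the edge from its last vertex to $y$. The neighbors of $u_i\in\Sigma(P)$ in $G_{j-1}$ are $U(u_i)$, $u_{i-1}$ and $u_{i+1}$.

For the upper neighbors, Lemma~\ref{lem:avoid} shows that $U(u_i)\cap H$ is empty for $\lambda<i<\rho$, equals $\{x\}$ if $i=\lambda$ (so $\varepsilon=1$ and $u_i$ is the first vertex), and equals $\{y\}$ if $i=\rho$ (so $\delta=1$ and $u_i$ is the last vertex). For the neighbors in $L_{j-1}$, only the two vertices of $L_{j-1}$ next to the ends of $\Sigma(P)$ matter. The one on the left is $u_\lambda=x$ if $\varepsilon=0$; if $\varepsilon=1$ it is $u_{\lambda-1}$, which is not in $H$ by Lemma~\ref{lem:side}. The one on the right is $u_\rho=y$ if $\delta=0$; if $\delta=1$ it is $u_{\rho+1}\notin H$. This proves the claim.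

So $H^*$ arises from the cycle $H$ by replacing each path $P$ by the path $\Sigma(P)$, attached to the same vertices $x$ and $y$, with no further edges. This is a cycle of length at least three unless $x=y$ and $\Sigma(P)$ is a single vertex. But if $x=y$, then $\varepsilon=\delta$ because $\varepsilon$ and $\delta$ record whether $x$ and $y$ lie in $L_{j-1}$, and $\varepsilon=\delta=0$ would give $u_\lambda=u_\rho$. So $\varepsilon=\delta=1$ and $\Sigma(P)$ has $\rho-\lambda+1\ge2$ vertices. Hence $H^*$ is an induced cycle of $G_{j-1}$, and it is odd by induction. By Lemma~\ref{lem:parity}, $|H|\equiv|H^*|\pmod 2$, so $H$ is odd.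
\end{proof}

\section{Treewidth of $K_s$-free induced subgraphs}\label{sec:treewidth}

Fix $\ell$, let $G=G_\ell$, let $G'$ be a $K_s$-free induced subgraph of $G$, and let $V'=V(G')$. The plan is to cut $G'$ along descents like the one in Example~\ref{ex:chain}. We first show that such descents separate, then that they can be chosen to contain few vertices of $V'$, and then we cut recursively.

\subsection*{Parents and chains}

To see which edges can cross a descent, we need to know where the upper neighbors of a vertex lie. Let $L_m=u_1\cdots u_n$. Define the \emph{parent} map $\pi\colon L_{m+1}\to L_m$ by $\pi(p)=u_i$ for $p\in Z^\circ(u_i)$, $\pi(q_i)=u_i$ and $\pi(q_i')=u_{i+1}$. The \emph{children} of $u$ are the vertices with parent $u$. By~\eqref{eq:order}, $\pi$ is monotone: $p\le p'$ implies $\pi(p)\le\pi(p')$, and so $\pi(p)<\pi(p')$ implies $p<p'$. The children of $u$ are the vertices of $Z(u)=z_0\cdots z_\zeta$, except $z_0$ if it is an overlap vertex and $z_\zeta$ if it is an overlap vertex. Thus $q_i$ is the last child of $u_i$, $q'_i$ is the first child of $u_{i+1}$, and these are the only overlap vertices among the children. The roles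 of left and right in these definitions are again symmetric.

Every vertex has at most $17$ children. For an unsaturated vertex the whole zone has $17$ vertices. A saturated vertex is not an end of its layer, because ends of layers have at most $1<d$ upper neighbors; so it has $19-2=17$ children.

For $p\in L_j$ and $m\le j$, let $a_m(p)=\pi^{j-m}(p)\in L_m$ be the \emph{ancestor} of $p$ in $L_m$. It is monotone in $p$.

\begin{lemma}\label{lem:anc}
Let $p\in L_j$ and $g\in U(p)$.
\begin{itemize}
\item[(a)] If $k\le j$ and $g$ is above $L_k$, then $g\in U(a_k(p))$.
\item[(b)] If $g\in L_m$, then $g=a_m(p)$; or $g$ is the right neighbor of $a_m(p)$ in $L_m$ and $a_{m+1}(p)$ is the last child of $a_m(p)$; or $g$ is the left neighbor of $a_m(p)$ in $L_m$ and $a_{m+1}(p)$ is the first child of $a_m(p)$.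
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $g$ is above $L_{j-1}$, then by (Z3) $p$ is a private vertex of a zone $Z(u)$ with $g\in U(u)$, and $u=\pi(p)$. So $g\in U(\pi(p))$. Repeat this step $j-k$ times.

(b) Let $p'=a_{m+1}(p)$. By (a), $g\in U(p')\cap L_m$. If $p'$ is private, then $g\in U[\pi(p')]\cap L_m=\{a_m(p)\}$. If $p'=q_i$, then $g\in\{u_i,u_{i+1}\}$ and $p'$ is the last child of $a_m(p)=u_i$. If $p'=q'_i$, then $g\in\{u_i,u_{i+1}\}$ and $p'$ is the first child of $a_m(p)=u_{i+1}$.
\end{proof}

So an edge can leave the line of ancestors sideways only through a first or last child. This suggests the following definition. A \emph{chain from level $k$} is a sequence $\tau=(t_k,t_{k+1},\dots,t_\ell)$ with $t_m\in L_m$ such that each $t_{m+1}$ is a child of $t_m$, but neither the first nor the last. Consecutive vertices of a chain need not be adjacent. A vertex $p\in L_m$ with $m\ge k$ is \emph{left} of $\tau$ if $p<t_m$ and \emph{right} of $\tau$ if $p>t_m$.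

\begin{lemma}\label{lem:sep}
No edge of $G$ joins a vertex left of a chain $\tau$ to a vertex right of $\tau$.
\end{lemma}

\begin{proof}
An edge inside a layer $L_m$ joins consecutive vertices, so it cannot jump over $t_m$. Let $p\in L_j$ and $g\in U(p)\cap L_m$ with $k\le m<j$. By symmetry suppose that $p$ is left and $g$ is right of $\tau$. By monotonicity $a_m(p)\le t_m<g$. By Lemma~\ref{lem:anc}(b), $g$ is the right neighbor of $a_m(p)$, so $a_m(p)=t_m$, and $a_{m+1}(p)$ is the last child of $t_m$. But $a_{m+1}(p)\le t_{m+1}$ by monotonicity, so $t_{m+1}$ is the last child of $t_m$, a contradiction.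
\end{proof}

A chain from level $k$ has $\ell-k+1$ vertices, which is too many for a bag. Call a chain \emph{sparse} if it contains at most $d$ vertices of $V'$. The next lemma is the only place where we use that $G'$ is $K_s$-free; for $V'=V(G)$ and $\ell>d$, no chain from level $1$ is sparse.

\begin{lemma}\label{lem:sparse}
For every $u\in L_k$ there is a sparse chain from level $k$ with $t_k=u$.
\end{lemma}

\begin{proof}
The reset, keep and extend pairs of a vertex $v$ have indices between $2$ and $\zeta(v)-2$ in $Z(v)$. Since $z_1$ and $z_{\zeta-1}$ are children of $v$, the vertices of these pairs are children of $v$, and none of them is the first or the last. So any sequence obtained by moving repeatedly to a vertex of one of these pairs is a chain.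

Start at $t_k=u$. As long as the current vertex is not in $V'$, move to a vertex of its reset pair. If layer $L_\ell$ is reached in this way, the chain contains at most one vertex of $V'$. Otherwise let $t_m$, $m<\ell$, be the first vertex in $V'$. From now on we maintain, at the current vertex, the set $W$ of vertices of $V'$ chosen so far and one of the pairs of the current vertex, such that $W$ is a clique, $|W|\le d$, and both vertices of the pair have upper neighbors exactly $W$. At $t_m$ take $W=\{t_m\}$ and the reset pair.

If some vertex $y$ of the pair is not in $V'$, move to $y$. The set $W$ does not change, and since $U(y)=W$, the keep pair of $y$ has upper neighbors $W$. If both vertices of the pair are in $V'$, then together with $W$ they form a clique of $G'$, so $|W|+2\le s-1=d+1$, that is, $|W|<d$. Move to a vertex $y$ of the pair. It is unsaturated because $U(y)=W$. The new set is $W\cup\{y\}=U[y]$, a clique of size at most $d$, and the extend pair of $y$ has upper neighbors $U[y]$. When layer $L_\ell$ is reached, the chain meets $V'$ in $W$.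
\end{proof}

\subsection*{Cells}

Two chains that start at consecutive vertices of $L_k$ enclose a region of the lower layers. This region communicates with the rest of $G'$ only through the two chains and through the upper neighbors of their starting vertices, which is a bounded set when the chains are sparse. Sparse chains started at the at most $34$ children of the two starting vertices cut the region into regions of the same kind one level lower. This recursion is the tree-decomposition.

To treat the left and right borders in the same way, extend each layer by a symbol $-\infty$ before its first vertex and a symbol $+\infty$ after its last vertex, and put $U[\pm\infty]=\emptyset$. The \emph{formal chains} are the sequences with $t_m=-\infty$ for all $m$, or $t_m=+\infty$ for all $m$; they contain no vertices, and no vertex is left of the first or right of the second. A \emph{cell at level $k$} is a pair $(\tau,\tau')$, where each of $\tau=(t_k,\dots,t_\ell)$ and $\tau'=(t'_k,\dots,t'_\ell)$ is a formal chain or a sparse chain from level $k$, not both are formal, and $t_k<t'_k$ are consecutive in the extended layer $L_k$. By monotonicity, $t_m<t_m'$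 for all $m\ge k$. The \emph{interior} and the \emph{boundary} of the cell are
\[
R=\{p\in V' : p\in L_m \text{ for some } m>k,\ t_m<p<t'_m\},\qquad
I=V'\cap\bigl(U[t_k]\cup U[t'_k]\cup\tau\cup\tau'\bigr).
\]
If $p\in L_m$, $m\geq k$ and $t_m\le p\le t'_m$, then $t_k\le a_k(p)\le t'_k$ by monotonicity, so
\begin{equation}\label{eq:anc}
a_k(p)\in\{t_k,t'_k\}.
\end{equation}

\begin{lemma}\label{lem:boundary}
If $p\in R$, $g\in V'\setminus R$ and $g\sim p$, then $g\in I$.
\end{lemma}

\begin{proof}
Suppose that $g\in L_m$ with $m\ge k$. The vertex $p$ is right of $\tau$ and left of $\tau'$, so $t_m\le g\le t'_m$ by Lemma~\ref{lem:sep}. Moreover $g$ is not strictly between $t_m$ and $t'_m$: for $m=k$ because they are consecutive, and for $m>k$ because $g\notin R$. So $g\in\tau\cup\tau'$. If $g$ is above $L_k$, then $g\in U(p)$, and $g\in U(a_k(p))\subseteq U[t_k]\cup U[t'_k]$ by Lemma~\ref{lem:anc}(a) and~\eqref{eq:anc}.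
\end{proof}

\begin{lemma}\label{lem:cells}
For every cell, $G'[R\cup I]$ has a tree-decomposition in which all bags have at most $36(s-1)$ vertices and some bag contains $I$.
\end{lemma}

\begin{proof}
We use downward induction on the level $k$. For $k=\ell$ we have $R=\emptyset$ and $I\subseteq U[t_\ell]\cup U[t'_\ell]$, and a single bag of size at most $2(d+1)=2(s-1)$ suffices.

Let $k<\ell$, and let $t_{k+1}=w_0<w_1<\dots<w_c=t'_{k+1}$ be the consecutive elements of the extended layer $L_{k+1}$ from $t_{k+1}$ to $t'_{k+1}$. By~\eqref{eq:anc}, each $w_i$ that is a vertex is a child of $t_k$ or $t'_k$, so at most $34$ of the $w_i$ are vertices. Let $\tau_0$ and $\tau_c$ be obtained from $\tau$ and $\tau'$ by deleting the first term; each is formal or a sparse chain from level $k+1$. For $0<i<c$ let $\tau_i$ be a sparse chain starting at $w_i$, given by Lemma~\ref{lem:sparse}. By monotonicity $\tau_0,\dots,\tau_c$ are in strict left-to-right order in every layer $L_m$ with $m\ge k+1$. Each pair $(\tau_i,\tau_{i+1})$ with $0\le i<c$ is a cell at level $k+1$, since only $\tau_0$ and $\tau_c$ can be formal and they are not both formal. Let $R_i$ and $I_i$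 be its interior and boundary. Put
\[
B=V'\cap\Bigl(U[t_k]\cup U[t'_k]\cup\bigcup_{i=0}^c\tau_i\Bigr),\qquad |B|\le 2(d+1)+34d\le 36(s-1).
\]

\emph{We have $I\subseteq B\subseteq R\cup I$.} The first inclusion holds because $\tau$ consists of $t_k\in U[t_k]$ and $\tau_0$, and $\tau'$ consists of $t'_k$ and $\tau_c$. The second holds because for $0<i<c$ the chain $\tau_i$ runs strictly between $\tau$ and $\tau'$, so $\tau_i\cap V'\subseteq R$.

\emph{We have $I_i\subseteq B$ for all $i$.} It suffices to show $U(w)\subseteq U[t_k]\cup U[t'_k]$ for every vertex $w$ among $w_0,\dots,w_c$. By symmetry let $w$ be a child of $t_k$. If $w$ is private, then $U(w)\subseteq U[t_k]$ by (Z2). If $w$ is an overlap vertex, it is the first or the last child of $t_k$. It is not the first, because $w\ge t_{k+1}$ and $t_{k+1}$ is a child of $t_k$ other than the first. So it is the last, and $U(w)$ consists of $t_k$ and its right neighbor $t'_k$.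

\emph{The sets $B,R_0,\dots,R_{c-1}$ partition $R\cup I$.} Each $R_i$ is contained in $R$. A vertex of $R$ in $L_{k+1}$ is one of $w_1,\dots,w_{c-1}$ and lies in $B$. A vertex of $R$ in a lower layer lies on some $\tau_i$, hence in $B$, or strictly between two consecutive chains, hence in exactly one $R_i$. Finally $B$ is disjoint from $R_i$: the set $R_i$ lies in layers below $L_{k+1}$, and there the vertices of $B$ lie on the chains, none of which passes strictly between $\tau_i$ and $\tau_{i+1}$.

Take the tree-decompositions of the graphs $G'[R_i\cup I_i]$ given by induction, add a new node with bag $B$, and join it for each $i$ to a node of the $i$-th tree whose bag contains $I_i$. Every edge of $G'[R\cup I]$ lies in a bag: an edge with an end in $R_i$ lies inside $R_i\cup I_i$ by Lemma~\ref{lem:boundary}, and every other edge lies inside $B$. A vertex of $R_i$ is not in $B$, so it is in no $I_{h}$, and it occurs only in the $i$-th tree. A vertex of $B$ occurs in the $i$-th tree only if it belongs to $I_i$, and then it lies in the bag of the node joined to the new node. So the nodes whose bags contain a given vertex form a subtree. The bag $B$ contains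 $I$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (4)]
Let $\tau$ be a sparse chain from level $1$ starting at $r$. The pair formed by the formal chain $-\infty$ and $\tau$, and the pair formed by $\tau$ and the formal chain $+\infty$, are cells at level $1$. Since $U[r]=\{r\}$, both have boundary $I=V'\cap\tau$. Their interiors $R^-$ and $R^+$ consist of the vertices of $V'$ left and right of $\tau$, so $V'$ is the disjoint union of $R^-$, $I$ and $R^+$, and no edge joins $R^-$ to $R^+$ by Lemma~\ref{lem:sep}. Take the two tree-decompositions of Lemma~\ref{lem:cells} and join a node of the first whose bag contains $I$ to a node of the second whose bag contains $I$. The result is a tree-decomposition of $G'$ with bags of size at most $36(s-1)$, so $\mathrm{tw}(G')\le 36(s-1)-1$. This completes the proof of Theorem~\ref{thm:main}.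
\end{proof}

\begin{thebibliography}{1}
\bibitem{Hajebi}
Sepehr Hajebi, \emph{Chordal graphs, even-hole-free graphs and sparse obstructions to bounded treewidth}, arXiv:2401.01299 (2024).
\end{thebibliography}
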